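# Rigidity for torsion $\overline{\square}$-invariant log étale sheaves with transfers

## 1. The polynomial $h=zq^n$ and its transpose

Let $L$ be an algebraically closed field, let $n\ge 2$ be an integer invertible in $L$, and let $\mu=\mu_n(L)$, a set of $n$ elements. Choose a polynomial $q\in L[z]$ with
$$q(0)\neq 0,\qquad q(\zeta)^n=\zeta^{-1}\ \text{ and }\ q'(\zeta)=0\quad\text{for all }\zeta\in\mu. \tag{1}$$
Such a $q$ exists: pick an $n$-th root $c_\zeta$ of $\zeta^{-1}$ for each $\zeta$, and use the Chinese remainder theorem to solve $q\equiv 1 \bmod z$ and $q\equiv c_\zeta \bmod (z-\zeta)^2$. These moduli are pairwise coprime. Put $h=zq^n$, viewed as a finite map $\mathbb P^1\to\mathbb P^1$. Since $h'=q^n+nzq^{n-1}q'$, we have: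

* (a) for every $\zeta\in\mu$, $h(\zeta)=1$ and $h'(\zeta)=\zeta^{-1}\ne 0$, so $h$ is étale at $\zeta$;
* (b) $h^{-1}(0)=[0]+n\sum_j m_j[z_j]$, where the $z_j$ are the zeros of $q$, with multiplicities $m_j$;
* (c) $h^{-1}(\infty)=(1+n\deg q)[\infty]$.

Modulo $n$ the fibres of $h$ over $0$ and $\infty$ are $[0]$ and $[\infty]$, while the fibre over $1$ contains all of $\mu$, each point with multiplicity one. Simpler maps do only half of this. The map $z$ has the right fibres over $0$ and $\infty$, but its fibre over $1$ misses $\mu\setminus\{1\}$. The map $z^n$ has $\mu$ as fibre over $1$, but its fibres $n[0]$ and $n[\infty]$ vanish modulo $n$.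

**Example ($n=2$).** Let $i^2=-1$ and $s(z)=(3z-z^3)/2$, so that $s(\pm1)=\pm1$ and $s'(\pm1)=0$. Put $q=\frac{1+i}2+\frac{1-i}2\,s(z)$. Then $q(1)=1$ and $q(-1)=i$, so $q(1)^2=1$ and $q(-1)^2=-1=(-1)^{-1}$. Moreover $q'(\pm1)=0$, and $q(0)=\frac{1+i}2\ne0$ because $(1+i)^2=2i\neq 0$. Here $h=zq^2$ has degree $7\equiv 1\bmod 2$. The condition $q'(\zeta)=0$ matters: the linear choice $q=\frac{1+i}2+\frac{1-i}2z$ also has $q(1)=1$ and $q(-1)=i$, but then $h'(1)=q(1)^2+2q(1)q'(1)=2-i$, which is zero in characteristic $5$ when $i=2$.

Here is what $h$ is for. Read backwards, $h$ is a multivalued map $t\mapsto h^{-1}(t)$ from $\mathbb P^1$ to $\mathbb P^1$. Property (a) is what makes it a *finite log correspondence* $h^t$ from $(\mathbb P^1,1)$ to $(\mathbb P^1,\mu)$, where the second entry marks the points at which there is a log structure. Let $\mathcal F$ be a sheaf with transfers along such correspondences which does not distinguish a point from $\overline\square=(\mathbb P^1,\infty)\cong(\mathbb P^1,1)$. If $e\in\mathcal F(\mathbb P^1,\mu)$ is killed by $n$, then $(h^t)^*e\in\mathcal F(\mathbb P^1,1)$ is constant. By (b) and (c) its values at $0$ and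 $\infty$ are $0^*e$ and $\infty^*e$. So **$0^*e=\infty^*e$**.

This drives a rigidity theorem. In plain words: take a sheaf of torsion groups, of torsion prime to the characteristic, on log smooth schemes over $k$, with transfers, whose cohomology does not see $\overline\square$. Must it come from a Galois module of $k$? The statement that it must is posed as a conjecture, a log analog of Suslin's rigidity theorem, in Federico Binda, Doosung Park and Paul Arne Østvær, "Triangulated categories of logarithmic motives over a field", arXiv:2004.12298 (2020). We prove that it is true.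

## 2. Log smooth schemes, log étale covers, finite log correspondences

Throughout, $k$ is a perfect field of exponential characteristic $p$ ($p=1$ if $\operatorname{char}k=0$, and $p=\operatorname{char} k$ otherwise).

A log scheme $X$ is a scheme $\underline X$ with an étale sheaf of monoids $M_X$ and a multiplicative map $\alpha:M_X\to\mathcal O_{\underline X}$ that is an isomorphism over the units. It is *fs* if étale locally it has a chart by a finitely generated, integral, saturated monoid. A morphism is *strict* if the source carries the pulled-back log structure. For an open $U\subset\underline X$, the *compactifying* log structure consists of the functions that are invertible on $U$. Since $\alpha$ is then injective, *a morphism between schemes with compactifying log structures is the same as a morphism of underlying schemes mapping interior to interior* (that interiors go to interiors is Lemma 3(b)).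

Let $lSm/k$ be the category of fs log schemes that are log smooth, separated and of finite type over $k$, with the log étale topology. Write $X-\partial X$ (the *interior*) for the open subscheme where the log structure of $X$ is trivial. We call $X$ **SNC** if $\underline X$ is smooth over $k$ and the log structure is the compactifying one of a strict normal crossing divisor $\partial X$. "Open" and "dense" refer to underlying schemes, and opens carry the restricted log structure.

**Kato's chart criterion** (Kato, *Logarithmic structures of Fontaine–Illusie*, Thm. 3.5; see also 3.6). Let $X\to S$ be a log smooth (respectively log étale) morphism and $Q$ a chart of $S$. Étale locally there are a fine chart $P$ of $X$ and a homomorphism $Q\to P$ compatible with the morphism, such that the kernel and the torsion of the cokernel (respectively the kernel and the cokernel) of $Q^{gp}\to P^{gp}$ are finite of order invertible on $X$, and $X\to S\times_{\operatorname{Spec}\mathbb Z[Q]}\operatorname{Spec}\mathbb Z[P]$ is smooth (respectively étale). Conversely, such charts imply log smoothness (respectively log étaleness).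

About the log étale topology we use only that coverings are jointly surjective families of log étale maps, stable under fs base change, and that strict étale coverings, toric log blow-ups (Lemma 4) and Kummer étale coverings are coverings.

**Example (two covers that are not étale).** Let $\mathbb A^1$ have the log structure at $0$ and let $p\nmid m$. Then $y\mapsto y^m$ is a Kummer étale cover: on charts it is multiplication by $m$ on $\mathbb N$, whose groupification has cokernel $\mathbb Z/m$. Let $\mathbb A^2$ have the log structure along the axes $xy=0$. The blow-up of the origin has charts with coordinates $(x,y/x)$ and $(x/y,y)$, given by monoids with the same groupification $\mathbb Z^2$ as $\mathbb N^2$. So it is log étale, although it is not étale.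

**Definition (finite log correspondences).** For $X,Y\in lSm/k$, an *elementary finite log correspondence* from $X$ to $Y$ is an integral closed subscheme $V\subset(X-\partial X)\times(Y-\partial Y)$, finite and surjective over a connected component of $X-\partial X$, such that

1. the closure $\overline V$ of $V$ in $\underline X\times\underline Y$ is finite over $\underline X$;
2. if the normalization $\overline V^N$ of $\overline V$ carries the log structure pulled back from $X$, then $\overline V^N\to\overline V\to\underline Y$ underlies a morphism of fs log schemes $\overline V^N\to Y$.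

The group $\mathrm{lCor}(X,Y)$ is free abelian on these. Composition is induced by the usual composition of finite correspondences between interiors, which preserves the two conditions. This gives an additive category $\mathrm{lCor}/k$ receiving $lSm/k$ via graphs. A **log étale sheaf with log transfers** is an additive presheaf of abelian groups on $\mathrm{lCor}/k$ whose restriction to $lSm/k$ is a log étale sheaf.

**Example (what condition 2 says).** Let $f:\mathbb P^1\to\mathbb P^1$ be finite with $f(\zeta)=1$, and let $V$ be the transpose $\{(f(z),z)\}$ restricted to $f\ne1$, considered from $(\mathbb P^1,1)$ to $(\mathbb P^1,\zeta)$. Then $\overline V\cong\mathbb P^1$ is normal and finite over the first factor via $f$. Let $t$ be a local coordinate at $\zeta$ and $f-1=t^e\cdot(\text{unit})$. Near $\zeta$ the pulled-back log structure has stalk $\mathcal O^*\oplus\mathbb N s$ with $\alpha(s)=f-1$, so $\alpha$ takes only values of order divisible by $e$. A log morphism to $(\mathbb P^1,\zeta)$ needs an element whose image is $t$, of order $1$. If $e\ge2$ there is none, and $V$ is not a finite log correspondence. If $e=1$, then near $\zeta$ the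 pulled-back log structure is the compactifying one at $\zeta$. Away from $\zeta$ the target has trivial log structure and imposes no condition. So condition 2 holds. This is why (a) asks $h$ to be étale along $\mu$.

## 3. Two theorems, and small cases by hand

**Definition (strict invariance).** $\mathcal F$ is *strictly $\overline\square$-invariant* if $H^i_{l\acute et}(X,\mathcal F)\to H^i_{l\acute et}(X\times\overline\square,\mathcal F)$ is an isomorphism for all $X\in lSm/k$ and $i\ge0$.

**Definition (torsion prime to $p$).** $\mathcal F$ is *torsion prime to $p$* if every local section is killed by some positive integer prime to $p$.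

**Definition (locally constant).** For an étale sheaf $G$ on $\operatorname{Spec}(k)_{\acute et}$, let $\eta_\sharp G$ be the log étale sheaf on $lSm/k$ obtained by pulling back $G$ along the structure maps. That is, it is the log étale sheafification of $X\mapsto\operatorname{colim}_{X\to\operatorname{Spec}A}G(A)$, with $A$ étale over $k$. $\mathcal F$ is *locally constant* if it is isomorphic, as a log étale sheaf, to some $\eta_\sharp G$. It is known that $\eta_\sharp G$ admits a unique log transfer structure.

For a log étale sheaf $\mathcal F$ with log transfers consider two conditions: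

* **(H0)** $\mathrm{pr}^*:\mathcal F(X)\to\mathcal F(X\times\overline\square)$ is an isomorphism for every $X\in lSm/k$;
* **(H1)** $\mathrm{pr}^*:H^1_{l\acute et}(S,\mathcal F)\to H^1_{l\acute et}(S\times\overline\square,\mathcal F)$ is surjective for every smooth affine $S/k$ with trivial log structure.

Strict $\overline\square$-invariance implies both. Let $\mathcal F'\subset\mathcal F$ be the subsheaf of sections that are log étale locally killed by an integer prime to $p$.

**Theorem 1.** Assume (H0) and (H1). Then $\mathcal F'\cong\eta_\sharp G$ with $G=\mathcal F'|_{\operatorname{Spec}(k)_{\acute et}}$. In particular, if $\mathcal F$ is torsion prime to $p$, then $\mathcal F=\mathcal F'$ is locally constant. Hence every strictly $\overline\square$-invariant log étale sheaf with log transfers and torsion coprime to the exponential characteristic of $k$ is locally constant: the conjecture holds.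

**Theorem 2 (converse and classification).** If $G$ is a torsion étale sheaf on $\operatorname{Spec}k$ with torsion prime to $p$, then $H^i_{l\acute et}(X,\eta_\sharp G)\cong H^i_{\acute et}(X-\partial X,G)$ for all $X\in lSm/k$ and $i\ge0$, and $\eta_\sharp G$ is strictly $\overline\square$-invariant. Consequently $G\mapsto\eta_\sharp G$ is an equivalence from torsion prime-to-$p$ étale sheaves on $\operatorname{Spec}k$ to strictly $\overline\square$-invariant log étale sheaves with log transfers that are torsion prime to $p$. All these sheaves satisfy $H^i(X,\mathcal F)=H^i(X-\partial X,\mathcal F)=H^i(X\times\mathbb A^1,\mathcal F)$.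

Theorem 2 is not used in the proof of Theorem 1.

Let us test Theorem 1. On $X=\operatorname{Spec}k_1$ with $k_1/k$ finite there is nothing to prove, and on $X=\overline\square$ the theorem is (H0). On $X=\mathbb P^1$ with trivial log structure, a section $u$ pulls back along every morphism $\overline\square\to\mathbb P^1$ whose underlying map is an automorphism of $\mathbb P^1$, and becomes constant there. So $u$ takes equal values at any two distinct rational points, and Lemma 7 turns this into $\mathcal F(\mathbb P^1)=\mathcal F(k)$. The first hard case is $X=\mathbb A^1$ with trivial log structure: there is a morphism $\mathbb A^1\to\overline\square$, but a section on $\mathbb A^1$ need not come from $\overline\square$.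

## 4. What $\mathbb A^1$-invariance would give, and partial fractions

Let $k=L$ be algebraically closed, $Y$ a smooth affine curve with smooth compactification $\bar Y$ and $D=\bar Y-Y$, and let $\delta\in\mathcal F(Y)$ with $n\delta=0$. The natural first approach to comparing $\delta$ at $y_0,y_1\in Y$ is this. Divisibility of the Jacobian yields a divisor $E$ on $Y$ and a function $f$ with $[y_0]-[y_1]=nE+\operatorname{div}(f)$ and $f=1$ on $D$ (Proposition 10). Then $f:\bar Y\to\mathbb P^1$ has a transpose $f^t$ from $\mathbb P^1-\{1\}$ to $Y$. Put $v=(f^t)^*\delta\in\mathcal F(\mathbb P^1-\{1\})$. The difference of the values of $\delta$ at $y_0$ and $y_1$ is $0^*v-\infty^*v$. If $\mathcal F$ were $\mathbb A^1$-invariant, then $v$ would be constant and we would be done.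

The argument stops exactly here. Invariance is known for $(\mathbb P^1,1)$, not for $\mathbb P^1-\{1\}$, and nothing lets $v$ extend across $1$. Invariance under $\overline\square$ alone cannot repair this: the presheaf $X\mapsto\Gamma(\underline X,\mathcal O)$ satisfies (H0), because $\Gamma(\underline X\times\mathbb P^1,\mathcal O)=\Gamma(\underline X,\mathcal O)$, yet on $\mathbb A^1$ it has the nonconstant section $z$. Nor does it help to replace $f^t$ by a correspondence $(\mathbb P^1,1)\to(\bar Y,D)$: $\delta$ is given only on $Y$, and $f$ may be ramified along $D$.

The same presheaf suggests how to use torsion. Take $v=\frac1{z-1}$ on $\mathbb P^1-\{1\}$ and pull back along $z\mapsto z^n$: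
$$\frac1{z^n-1}=\sum_{\zeta\in\mu}\frac{\zeta/n}{z-\zeta}=\sum_{\zeta\in\mu}\rho_\zeta^*a,\qquad a=\frac{1/n}{z-1},\quad \rho_\zeta(z)=\zeta^{-1}z .$$
The pullback is a sum of $n$ rotated copies of one section $a$ with a pole at a single point. Since rotations fix $0$ and $\infty$, the difference of values is $n(0^*a-\infty^*a)=n\cdot(-1/n)=-1$, as it should be. If $a$ were killed by $n$, this contribution would vanish. For a general $\mathcal F$, (H1) supplies the partial fraction decomposition, up to an error term $e$ that extends to $(\mathbb P^1,\mu)$. The correspondence $h^t$ of Section 1 handles $e$.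

## 5. Interiors and good covers

**Lemma 3.** (a) If $S$ has trivial log structure and $S'\to S$ is log étale, then $S'$ has trivial log structure and $S'\to S$ is étale. (b) If $X'\to X$ is a morphism in $lSm/k$, then $X'-\partial X'$ maps into $X-\partial X$. If it is log étale, then $X'-\partial X'=X'\times_X(X-\partial X)$, and this is étale over $X-\partial X$.

*Proof.* (a) By Kato's criterion with the trivial chart on $S$, étale locally $S'$ has a fine chart $P$ with $P^{gp}$ finite of order invertible on $S'$, and $S'\to S\times\operatorname{Spec}\mathbb Z[P]$ is étale. If $x\in P$ has order $m$ in $P^{gp}$, then $-x=(m-1)x\in P$. So $P$ is a finite group of invertible order. Hence the log structure is trivial, and $\operatorname{Spec}\mathbb Z[P]$ is étale over $\mathbb Z$ after inverting $|P|$. So $S'\to S$ is étale.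

(b) Let $x'\mapsto x$. If $m\in M_{X,x}$ is a non-unit, then $\alpha(m)\in\mathfrak m_x$ maps into $\mathfrak m_{x'}$, so the image of $m$ in $M_{X',x'}$ is a non-unit. If $x'$ lies in the interior, all elements of $M_{X',x'}$ are units, so $M_{X,x}$ consists of units and $x$ lies in the interior. If the map is log étale, then (a) shows that the preimage of $X-\partial X$ has trivial log structure and is étale over $X-\partial X$. $\square$

**Lemma 4 (good covers).** Every $X\in lSm/k$ has a log étale cover $\{X_a\to X\}$ such that each $X_a$ is SNC, is a geometrically connected scheme over a finite extension $k_a/k$, and $(X_a-\partial X_a)(k_a)\neq\emptyset$.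

*Proof.* **Step 1: charts with free groupification.** This step makes $X$ locally smooth over a toric variety. By Kato (loc. cit. 3.5, 3.6), étale locally there is a strict smooth map $X\to\operatorname{Spec}k[P]$ with $P$ fine and the torsion of $P^{gp}$ of order prime to $p$. We may take $P$ saturated: $X\times_{\operatorname{Spec}k[P]}\operatorname{Spec}k[P^{sat}]$ is the saturation of $X$, which equals $X$ because $X$ is saturated. So $X\to\operatorname{Spec}k[P^{sat}]$ is again strict and smooth. Let $T$ be the torsion of $P^{gp}$. Every $t\in T$ has a positive multiple equal to $0\in P$, so $T\subset P$. Choose a splitting $P^{gp}=T\oplus N$. If $t+l\in P$ with $t\in T$ and $l\in N$, then $l=(t+l)-t\in P$. So $P=T\oplus P'$ with $P'=P\cap N$ fs and $P'^{gp}=N$ free. Since $k[T]$ is étale over $k$ and $T$ consists of units, $\operatorname{Spec}k[P]\to\operatorname{Spec}k[P']$ is strict étale, and $X\to\operatorname{Spec}k[P']$ is strict and smooth.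

**Step 2: toric resolution.** This step produces SNC objects. Let $\sigma$ be the dual cone of $P'$. It has a projective subdivision $\Sigma$ into regular cones (Kempf–Knudsen–Mumford–Saint-Donat, *Toroidal Embeddings I*, Ch. I, Thm. 11). Let $B\to\operatorname{Spec}k[P']$ be the corresponding proper toric map. Then $B$ is smooth with SNC toric boundary, covered by the charts $\operatorname{Spec}k[P'_\tau]$ with $P'_\tau=\tau^\vee\cap P'^{gp}$, $\tau\in\Sigma$. Since $P'^{gp}_\tau=P'^{gp}$, the map is log étale by Kato's criterion.

**Step 3: universal surjectivity.** This step shows that $B\to\operatorname{Spec}k[P']$ stays surjective after every fs base change $T_0\to\operatorname{Spec}k[P']$. Let $x$ be a geometric point of $T_0$, $\kappa$ its residue field, and $Q=\overline M_{T_0,x}$, a sharp fs monoid. Choose a local homomorphism $\lambda:Q\to\mathbb N$ (only $0$ goes to $0$). As $Q^{gp}$ is free, the log structure of $T_0$ pulled back to $x$ is $\kappa^*\oplus Q$ after a choice of splitting. The map $\mathrm{id}\oplus\lambda$ to $\kappa^*\oplus\mathbb N$ is compatible with $\alpha$ because $\lambda$ is local. So we get a log point $T_1=(x,\mathbb N)\to T_0$.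 The composite $P'\to Q\to\mathbb N$ is a lattice point of $\sigma$, hence lies in some $\tau\in\Sigma$, so it is nonnegative on $P'_\tau$. Therefore $P'^{gp}\to M_{T_1}^{gp}=\kappa^*\oplus\mathbb Z$ maps $P'_\tau$ into $\kappa^*\oplus\mathbb N=M_{T_1}$, and $T_1\to\operatorname{Spec}k[P']$ lifts to $\operatorname{Spec}k[P'_\tau]\subset B$. So $x$ is in the image of $T_0\times_{\operatorname{Spec}k[P']}B$.

Hence $X'=X\times_{\operatorname{Spec}k[P']}B\to X$ is a log étale cover. As $X'\to B$ is strict and smooth, $X'$ is SNC.

**Step 4: rational points.** This step arranges geometric connectedness and a rational point in the interior. We may assume $X'$ connected, hence irreducible. Let $k_1$ be the algebraic closure of $k$ in $k(X')$; it is finite over $k$. As $X'$ is normal, it is a $k_1$-scheme; as $k$ is perfect, it is geometrically connected over $k_1$. Let $x$ be a closed point of $X'-\partial X'$ and $k''$ the Galois closure of $k(x)\supset k_1$ over $k$. Then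
$$X'\times_kk''=\coprod_{\sigma:k_1\to k''}X'\times_{k_1,\sigma}k''$$
is a strict étale cover of $X'$. Each piece is geometrically connected over $k''$. Each $\sigma$ extends to $k(x)\to k''$ because $k''/k$ is normal, so each piece has a $k''$-point over $x$. Take these pieces as the $X_a$, with $k_a=k''$. $\square$

**Remark.** By Step 1, $X$ is étale locally smooth over the normal variety $\operatorname{Spec}k[P']$, and its interior is locally the preimage of the dense torus $\operatorname{Spec}k[P'^{gp}]$. So $X$ is normal, and $X-\partial X$ is dense in $X$ and smooth over $k$. For $X_a$ as in Lemma 4, *$k_a$ is algebraically closed in $k(X_a)$*: an element of $k(X_a)$ algebraic over $k_a$ lies in $\mathcal O(X_a)$ by normality, and geometric connectedness forces it into $k_a$.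

## 6. Composition on interiors, and sections over an algebraically closed field

If $X,Y$ are smooth with trivial log structure, elementary finite log correspondences are the usual elementary finite correspondences.

**Lemma 5.** Let $X,Y$ be smooth with trivial log structure. (a) If an elementary correspondence $V\subset X\times Y$ is flat over $X$ and $i:X_1\to X$ is a morphism of smooth schemes with graph $\Gamma_i$, then $[V]\circ\Gamma_i=[V\times_XX_1]$. (b) If $\pi:V\to X$ is finite surjective of degree $m$ between smooth integral schemes, with transpose $\pi^t\in\mathrm{lCor}(X,V)$, then $\pi\circ\pi^t=m\cdot\mathrm{id}_X$.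

*Proof.* (a) The composite is the push-forward to $X_1\times Y$ of the intersection of $X_1\times V$ with $\Gamma_i\times Y$ in $X_1\times X\times Y$, and the scheme-theoretic intersection is $V\times_XX_1$. Now $\Gamma_i\times Y$ is the base change of $\Gamma_i\subset X_1\times X$ along the flat projection from $X_1\times X\times Y$. So the Tor terms in Serre's formula equal $\operatorname{Tor}^{\mathcal O_{X_1\times X}}_j(\mathcal O_{X_1\times V},\mathcal O_{\Gamma_i})$. These vanish for $j>0$ because $X_1\times V$ is flat over $X_1\times X$. So only lengths contribute.

(b) $\pi\circ\pi^t=(\mathrm{id}\times\pi)_*[\pi^t]$. The set $\{(\pi(v),v)\}$ maps onto the diagonal of $X\times X$ with degree $m$. $\square$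

**Models.** Let $L\supset k$ be an algebraically closed field. A *model* of $L$ is a smooth integral affine $k$-scheme $S$ with a $k$-morphism $\operatorname{Spec}L\to S$ hitting the generic point. Morphisms of models are compatible $k$-morphisms. They are unique if they exist (models are reduced and separated), and dominant. Since $k$ is perfect, every finitely generated subfield of $L$ over $k$ is the function field of a model. Two models $S_1,S_2$ are dominated by a small affine open of the closure of the image of $\operatorname{Spec}L\to S_1\times S_2$. So models form a cofiltered category, and $L=\operatorname{colim}_S\mathcal O(S)$. Nonempty affine opens of models are models. If $\{S_a\to S\}$ is an étale cover of a model, then $\operatorname{Spec}L\to S$ lifts to some $S_a$: the fibre of some $S_a$ over the generic point of $S$ is nonempty, and its points have finite separable residue extensions. The image is a generic point of $S_a$, and a connected affine open of $S_a$ around it is a model over $S$.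

For example, for $L=\overline{k(t)}$ the line $\mathbb A^1$ is a model, and so is the normalization of any small affine open of $\mathbb A^1$ in a finite extension of $k(t)$, after shrinking.

**The groups $\mathcal F_L$.** Consider log schemes $\mathcal X$ over $L$ of these kinds: smooth curves with trivial log structure, $(\mathbb P^1,\Sigma)$ with $\Sigma$ a finite set of $L$-points, opens of these, and $\operatorname{Spec}L$. Each is the base change of a smooth $\mathcal X_{S_0}\to S_0$ over a model, with compactifying log structure along finitely many disjoint sections; this lies in $lSm/k$. Put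
$$\mathcal F_L(\mathcal X)=\operatorname{colim}_{S\to S_0}\mathcal F(\mathcal X_{S_0}\times_{S_0}S),\qquad \mathcal F_L(L)=\mathcal F_L(\operatorname{Spec}L)=\operatorname{colim}_S\mathcal F(S).$$
By EGA IV §8 this does not depend on choices and is functorial. Indeed, morphisms of such log schemes are scheme morphisms preserving interiors, and both a morphism and this property spread out over a small enough model.

**Lemma 6.** (i) $\mathcal F_L$ satisfies the sheaf condition for finite Zariski covers. (ii) Under (H0), $\mathrm{pr}^*:\mathcal F_L(L)\to\mathcal F_L(\mathbb P^1,c)$ is an isomorphism for every $c\in\mathbb P^1(L)$. (iii) Under (H1), if $(\mathbb P^1,c)$ is covered by Zariski opens $A,B$, then $\mathcal F_L(A)\oplus\mathcal F_L(B)\to\mathcal F_L(A\cap B)$, $(a,b)\mapsto a+b$, is surjective.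

*Proof.* (i) A finite cover spreads out to a cover over a small model, and filtered colimits are exact.

(ii) For $c\neq\infty$, shrink $S$ so that $c\in\mathcal O(S)$. Then $z\mapsto 1/(z-c)$ gives $(\mathbb P^1_S,c_S)\cong S\times\overline\square$ over $S$, and (H0) applies. For $c=\infty$ this is (H0) itself.

(iii) Let $t\in\mathcal F_L(A\cap B)$ be represented over a model $S$ by $t_S\in\mathcal F(A_S\cap B_S)$. The Mayer–Vietoris sequence
$$\mathcal F(A_S)\oplus\mathcal F(B_S)\to\mathcal F(A_S\cap B_S)\xrightarrow{\ \partial\ }H^1_{l\acute et}((\mathbb P^1_S,c_S),\mathcal F)$$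
is exact and natural in $S$. After shrinking $S$, the last group is $H^1_{l\acute et}(S\times\overline\square,\mathcal F)$, so by (H1) $\partial t_S=\mathrm{pr}^*\gamma$ with $\gamma\in H^1_{l\acute et}(S,\mathcal F)$. The class $\gamma$ dies on a log étale cover of $S$. This is an étale cover by Lemma 3(a), so $\gamma$ dies on some model $S'\to S$. Then $\partial(t_{S'})=0$ and $t_{S'}$ lifts. $\square$

## 7. Sections over $T\times\mathbb P^1$

**Lemma 7.** Under (H0), $\mathrm{pr}^*:\mathcal F(T)\to\mathcal F(T\times\mathbb P^1)$ is an isomorphism for all $T\in lSm/k$. Hence $\mathcal F(T)\cong\mathcal F(T\times\overline\square^r\times(\mathbb P^1)^m)$ for all $r,m\ge0$.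

*Proof.* Let $u\in\mathcal F(T\times\mathbb P^1)$.

**Step 1: disjoint sections give equal values.** This step moves any two disjoint points of $\mathbb P^1$ to $0,1\in\overline\square$. *Claim: if $t:S\to T$ and $s,c:S\to\mathbb P^1$ are morphisms such that $(s,c)$ avoids the diagonal, then $(t,s)^*u=(t,c)^*u$.* This is Zariski local on $S$. Locally $s,c$ have lifts $\tilde s,\tilde c\in\mathcal O^2$, which form a basis since $s$ and $c$ are everywhere distinct. With $0=[0:1]$ and $1=[1:1]$, the linear map sending $(0,1)\mapsto\tilde s$ and $(1,1)\mapsto\tilde c$ gives $g\in PGL_2(\mathcal O(\underline S))$ with $g(0)=s$ and $g(1)=c$. Let $\Gamma$ be the composite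
$$S\times\overline\square\to S\times\mathbb P^1\xrightarrow{\ g\ }S\times\mathbb P^1\xrightarrow{\ t\times\mathrm{id}\ }T\times\mathbb P^1 .$$
By (H0), $\Gamma^*u$ is pulled back from $S$, so its restrictions along the sections $0$ and $1$ agree. These restrictions are $(t,s)^*u$ and $(t,c)^*u$.

**Step 2: the tautological section.** This step applies the claim to the universal point of $\mathbb P^1$. With $S=T$, $s=0$, $c=\infty$ we get $0^*u=\infty^*u$. Now let $S$ run through opens of $T\times\mathbb P^1$, with $t$ and $s$ the projections, so that $(t,s)^*u=u|_S$. On $\{s\ne\infty\}$, with $c=\infty$, we get $u=\mathrm{pr}^*\infty^*u$. On $\{s\ne0\}$, with $c=0$, we get $u=\mathrm{pr}^*0^*u$. The two right sides are restrictions of the same section, so $u=\mathrm{pr}^*0^*u$ everywhere. Injectivity of $\mathrm{pr}^*$ is clear from the section $0$. The last statement follows by iterating this and (H0). $\square$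

## 8. A section that vanishes on a dense open is zero

**Lemma 8.** Assume (H0). Let $X$ be SNC, $W\subset X$ a dense open, and $u\in\mathcal F(X)$ with $u|_W=0$. Then $u=0$.

*Proof.* We may take $W$ to be the largest open with $u|_W=0$. Let $Z=X-W$ (reduced) and suppose $Z\neq\emptyset$. Let $z$ be a generic point of $Z$ and $c$ the codimension of $Z$ at $z$; $c\ge1$ as $W$ is dense. We show $u=0$ near $z$, contradicting maximality.

**Step 1: coordinates.** This step makes $(X,\partial X,Z)$ look étale locally like affine space with coordinate subspaces. Shrink $X$ around $z$ so that $Z$ is irreducible and smooth ($k$ is perfect) and $\partial X=D_1\cup\dots\cup D_r$ with all $D_i\ni z$, hence $D_i\supset Z$. Local equations $x_1,\dots,x_r$ of the $D_i$ extend to a regular system of parameters $x_1,\dots,x_c$ of $\mathcal O_{X,z}$; in particular $r\le c$. Choose $x_{c+1},\dots,x_d\in\mathcal O_{X,z}$ whose differentials form a basis of $\Omega_{k(z)/k}$. By the exact sequence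
$$0\to\mathfrak m_z/\mathfrak m_z^2\to\Omega_{X/k}\otimes k(z)\to\Omega_{k(z)/k}\to0$$
the differentials $dx_1,\dots,dx_d$ form a basis of the middle term. So after shrinking, $\varphi=(x_1,\dots,x_d):X\to\mathbb A^d=\mathbb A^c\times\mathbb A^{d-c}$ is étale, $Z=\varphi^{-1}(0\times\mathbb A^{d-c})$, and $D_i=\{x_i=0\}$. In particular $Z\to\mathbb A^{d-c}$ is étale.

**Step 2: a common étale neighbourhood.** This step compares $X$ near $Z$ with $\mathbb A^c\times Z$ near $0\times Z$. Consider $X\times_{\mathbb A^d}(\mathbb A^c\times Z)$. The preimages of $Z\subset X$ and of $0\times Z$ are both the preimage of $0\times\mathbb A^{d-c}$, namely $Z\times_{\mathbb A^{d-c}}Z$. In it the diagonal is open ($Z\to\mathbb A^{d-c}$ is étale) and closed (it is separated). Removing the complement of the diagonal in $Z\times_{\mathbb A^{d-c}}Z$ gives an open $X''$ with étale maps $X\xleftarrow{p}X''\xrightarrow{q}\mathbb A^c\times Z$. (Here $p$ and $q$ are names of maps.) They are strict for the log structure on $\mathbb A^c\times Z$ given by $x_1\cdots x_r=0$, since all log structures are pulled back from $\{x_1\cdots x_r=0\}\subset\mathbb A^d$. Moreover $Z''=p^{-1}(Z)=q^{-1}(0\times Z)$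 maps isomorphically to $Z$ and to $0\times Z$.

**Step 3: excision.** This step transports sections supported on $Z$. For closed $Z_1\subset X_1$ put $\mathcal F_{Z_1}(X_1)=\ker(\mathcal F(X_1)\to\mathcal F(X_1-Z_1))$. Let $e:X_2\to X_1$ be strict étale with $Z_2=e^{-1}(Z_1)\cong Z_1$. Then $\mathcal F_{Z_1}(X_1)\to\mathcal F_{Z_2}(X_2)$ is bijective. Injectivity holds since $\{X_2,X_1-Z_1\}$ covers $X_1$. For surjectivity, glue $v\in\mathcal F_{Z_2}(X_2)$ with $0$ on $X_1-Z_1$. On $X_2\times_{X_1}(X_1-Z_1)=X_2-Z_2$ both vanish. On $X_2\times_{X_1}X_2$ the two pullbacks of $v$ agree on the open diagonal, and both vanish over $X_1-Z_1$. These two opens cover $X_2\times_{X_1}X_2$, because $Z_2\times_{Z_1}Z_2$ is the diagonal.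

Apply this to $p$, to $q$, and to the open immersion $\mathbb A^c\times Z\subset\overline\square^r\times(\mathbb P^1)^{c-r}\times Z$, $x_i\mapsto1/x_i$. The latter is strict and sends $0$ to $\mathrm{pt}=(\infty,\dots,\infty)$. We get
$$\mathcal F_Z(X)\cong\mathcal F_{\mathrm{pt}\times Z}\bigl(\overline\square^r\times(\mathbb P^1)^{c-r}\times Z\bigr).\tag{2}$$

**Step 4: the compact side is zero.** This step finishes with Lemma 7. Sections over $\overline\square^r\times(\mathbb P^1)^{c-r}\times Z$ are pulled back from $Z$, hence determined by their restriction to the section $(0,\dots,0)$. That section misses $\mathrm{pt}\times Z$ since $c\ge1$. So a section that vanishes off $\mathrm{pt}\times Z$ is zero, and by (2) $u=0$ near $z$. $\square$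

## 9. Values at $0$ and $\infty$ of torsion sections on $\mathbb P^1-\{1\}$

From now on (H0) and (H1) hold, $L\supset k$ is algebraically closed, and $n\ge1$ is prime to $p$.

**Proposition 9.** If $v\in\mathcal F_L(\mathbb P^1-\{1\})$ and $nv=0$, then $0^*v=\infty^*v$ in $\mathcal F_L(L)$.

*Proof.* If $n=1$ then $v=0$, so let $n\ge2$. Put $\mu=\mu_n(L)$ and let $[n]:\mathbb P^1-\mu\to\mathbb P^1-\{1\}$ be $z\mapsto z^n$. Put $w=[n]^*v\in\mathcal F_L(\mathbb P^1-\mu)$. Then $nw=0$, $0^*w=0^*v$, $\infty^*w=\infty^*v$, and $\rho_\zeta^*w=w$ for $\rho_\zeta(z)=\zeta^{-1}z$, $\zeta\in\mu$, because $[n]\circ\rho_\zeta=[n]$.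

**Step 1: partial fractions.** This step splits off from $w$ a part with its "pole" only at $1$. For $\zeta\in\mu$ let $B_\zeta$ be the open $\mathbb P^1-(\mu\setminus\{\zeta\})$ with compactifying log structure at $\zeta$. The log scheme $(\mathbb P^1,1)$ is covered by $\mathbb P^1-\{1\}$ and $B_1$, with intersection $\mathbb P^1-\mu$. By Lemma 6(iii),
$$w=a+b,\qquad a\in\mathcal F_L(\mathbb P^1-\{1\}),\quad b\in\mathcal F_L(B_1).$$
Replacing $(a,b)$ by $(a-\mathrm{pr}^*\infty^*a,\ b+\mathrm{pr}^*\infty^*a)$ we may assume $\infty^*a=0$.

**Step 2: both parts are killed by $n$.** This step uses $\overline\square$-invariance to pass torsion from $w$ to $a$ and $b$. Since $nw=0$, the sections $na$ and $-nb$ agree on $\mathbb P^1-\mu$. They glue to an element of $\mathcal F_L(\mathbb P^1,1)=\mathrm{pr}^*\mathcal F_L(L)$, say $\mathrm{pr}^*c$. Then $c=\infty^*(na)=0$, so $na=0$ and $nb=0$.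

**Step 3: rotating and removing all poles.** This step subtracts all rotated copies of $a$; the remainder extends to $(\mathbb P^1,\mu)$. Since $\rho_\zeta$ maps $\zeta$ to $1$ and $\mu\setminus\{\zeta\}$ onto $\mu\setminus\{1\}$, we have $a_\zeta:=\rho_\zeta^*a\in\mathcal F_L(\mathbb P^1-\{\zeta\})$ and $b_\zeta:=\rho_\zeta^*b\in\mathcal F_L(B_\zeta)$. Moreover $na_\zeta=nb_\zeta=0$, and $w=\rho_\zeta^*w=a_\zeta+b_\zeta$ on $\mathbb P^1-\mu$. Put $w'=w-\sum_{\xi\in\mu}a_\xi$ on $\mathbb P^1-\mu$. For each $\zeta$ the section
$$e_\zeta=b_\zeta-\sum_{\xi\ne\zeta}a_\xi|_{B_\zeta}\in\mathcal F_L(B_\zeta)$$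
makes sense, since for $\xi\ne\zeta$ there is a morphism $B_\zeta\to\mathbb P^1-\{\xi\}$. It restricts to $w-a_\zeta-\sum_{\xi\neq\zeta}a_\xi=w'$ on $\mathbb P^1-\mu$. The $B_\zeta$ cover $(\mathbb P^1,\mu)$, with $B_\zeta\cap B_\xi=\mathbb P^1-\mu$ for $\zeta\ne\xi$. So the $e_\zeta$ glue to $e\in\mathcal F_L(\mathbb P^1,\mu)$ with $e|_{\mathbb P^1-\mu}=w'$ and $ne=0$. As $\rho_\zeta$ fixes $0$ and $\infty$,
$$0^*w-\infty^*w=\sum_{\zeta}(0^*a_\zeta-\infty^*a_\zeta)+0^*e-\infty^*e=n(0^*a-\infty^*a)+0^*e-\infty^*e=0^*e-\infty^*e.\tag{3}$$

**Step 4: $h^t$ is a finite log correspondence.** This step spreads out the polynomial of Section 1. Let $q,h$ be as there. Choose a model $S$ with $\mu\subset\mathcal O(S)$, the coefficients of $q$ and its zeros $z_j$ in $\mathcal O(S)$, and the following made units: the leading coefficient of $q$, and all differences of two distinct elements of $\mu$ or of two distinct elements among $0$ and the $z_j$. Then $h$ defines $h_S:\mathbb P^1_S\to\mathbb P^1_S$ over $S$. It is proper and quasi-finite, hence finite, and it is flat since source and target are regular of the same dimension. The elements of $\mu$ are simple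 zeros of $h-1$ by (a), so $h-1=(z^n-1)\,r(z)$ with $r\in\mathcal O(S)[z]$ and $r(\zeta)\neq0$ in $L$. Shrink $S$ so that all $r(\zeta)$ are units. Then, as schemes,
$$h_S^{-1}(1_S)=\mu_S\sqcup D',\qquad D'=\{r=0\}\ \text{ disjoint from }\mu_S=\textstyle\bigsqcup_\zeta\zeta_S .$$

Let $V=\mathbb P^1_S-h_S^{-1}(1_S)$, mapped by $(h_S,\mathrm{id})$ to $(\mathbb P^1_S-1_S)\times(\mathbb P^1_S-\mu_S)$. It is integral, and finite and surjective over $\mathbb P^1_S-1_S$ via $h_S$. The map is a proper monomorphism, hence a closed immersion. The closure of $V$ in $\mathbb P^1_S\times\mathbb P^1_S$ is the image of the closed immersion $(h_S,\mathrm{id})$ of $\mathbb P^1_S$. So $\overline V\cong\mathbb P^1_S$ is normal, and finite over the first factor via $h_S$. This is condition 1.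

For condition 2, the log structure pulled back along $h_S$ from $(\mathbb P^1_S,1_S)$ is the one attached to the Cartier divisor $h_S^{-1}(1_S)=\mu_S\sqcup D'$. On the open $\mathbb P^1_S-D'$ it is the one attached to the reduced divisor $\mu_S$, that is, the compactifying log structure of $\mu_S$. So there the identity underlies a log morphism to $(\mathbb P^1_S,\mu_S)$. On the open $\mathbb P^1_S-\mu_S$ the target has trivial log structure, so again the identity underlies a unique log morphism. These two opens cover $\mathbb P^1_S$, and on their intersection the target is trivial, so the two morphisms agree. Thus $V$ is an elementary finite log correspondence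
$$h^t\in\mathrm{lCor}\bigl((\mathbb P^1_S,1_S),(\mathbb P^1_S,\mu_S)\bigr).$$

**Step 5: comparing values of $e$.** This step applies $h^t$ to $e$. Let $i_0,i_\infty:S\to(\mathbb P^1_S,1_S)$ be the sections $0$ and $\infty$. Composition is computed on interiors and $V$ is flat over $\mathbb P^1_S-1_S$. By Lemma 5(a) the composites are the cycles of $h_S^{-1}(0_S)$ and $h_S^{-1}(\infty_S)$. The first scheme is $\{zq^n=0\}$, with $0_S$ and the $z_{j,S}$ disjoint. Near $\infty_S$, $1/h$ is a unit times $(1/z)^{1+n\deg q}$. So
$$h^t\circ i_0=0_S+n\sum_jm_j\,z_{j,S},\qquad h^t\circ i_\infty=(1+n\deg q)\,\infty_S.$$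
Refining $S$, represent $e$ over $S$. Then $(h^t)^*e$ defines an element of $\mathcal F_L(\mathbb P^1,1)=\mathrm{pr}^*\mathcal F_L(L)$, so its values at $0$ and $\infty$ agree in $\mathcal F_L(L)$. These values are $0^*e+n\sum_jm_jz_j^*e=0^*e$ and $(1+n\deg q)\infty^*e=\infty^*e$, because $ne=0$. Hence $0^*e=\infty^*e$. By (3), $0^*v-\infty^*v=0^*w-\infty^*w=0$. $\square$

## 10. Values at two points of a curve

**Proposition 10.** Let $Y$ be a smooth connected affine curve over $L$ (trivial log structure), $\delta\in\mathcal F_L(Y)$, $n\delta=0$, and $y_0,y_1\in Y(L)$. Then $y_0^*\delta=y_1^*\delta$.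

*Proof.* For a divisor $E=\sum m_y[y]$ on $Y$ put $\delta(E)=\sum m_y\,y^*\delta\in\mathcal F_L(L)$. Let $\bar Y$ be the smooth compactification and $D=\bar Y-Y$.

**Step 1: a function equal to $1$ on $D$.** This step writes $[y_0]-[y_1]$ as a principal divisor modulo $n$, with control at $D$. Since $\mathrm{Jac}(\bar Y)(L)$ is $n$-divisible and divisors can be moved away from $D$, there are a divisor $E_1$ on $Y$ and $f_1\in L(Y)^*$ with $[y_0]-[y_1]=nE_1+\operatorname{div}(f_1)$. Then $\operatorname{div}(f_1)$ is supported on $Y$, so $f_1$ is a unit at every point of $D$. For $x\in D$ choose $c_x\in L^*$ with $c_x^n=f_1(x)$. By weak approximation choose $g\in L(Y)^*$, regular at all $x\in D$, with $g(x)=c_x$. As $c_x\ne0$, $\operatorname{div}(g)$ is supported on $Y$. With $E=E_1+\operatorname{div}(g)$ and $f=f_1g^{-n}$,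
$$[y_0]-[y_1]=nE+\operatorname{div}(f),\qquad f(x)=1\ \text{ for all }x\in D.$$
Since $n\delta=0$, $\delta([y_0])-\delta([y_1])=\delta(\operatorname{div}f)$. If $f$ is constant this is $0$. Otherwise $f:\bar Y\to\mathbb P^1$ is finite with $D\subset f^{-1}(1)$.

**Step 2: transfer to $\mathbb P^1-\{1\}$.** This step turns $\delta(\operatorname{div}f)$ into a difference of two values on $\mathbb P^1$. Over a small model $S$, $f$ spreads out to a finite flat $f_S:\bar Y_S\to\mathbb P^1_S$. Here $\bar Y_S$ is smooth projective over $S$ with geometrically connected fibres, hence integral; $D_S\subset f_S^{-1}(1_S)$; $Y_S=\bar Y_S-D_S$; and $\delta$ is defined on $Y_S$. The points of $f^{-1}(0)\cup f^{-1}(\infty)$ become disjoint sections of $Y_S$, and $f_S^{-1}(0_S)$, $f_S^{-1}(\infty_S)$ are the corresponding combinations of these sections. The scheme $\bar Y_S-f_S^{-1}(1_S)\subset Y_S$, embedded by $(f_S,\mathrm{id})$ in $(\mathbb P^1_S-1_S)\times Y_S$, is integral, and finite, flat and surjective over $\mathbb P^1_S-1_S$, hence closed. All log structures being trivial, it defines $f^t\in\mathrm{lCor}(\mathbb P^1_S-1_S,Y_S)$. Put $v=(f^t)^*\delta\in\mathcal F_L(\mathbb P^1-\{1\})$;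 then $nv=0$. By Lemma 5(a), $0^*v=\delta(f^{-1}(0))$ and $\infty^*v=\delta(f^{-1}(\infty))$. Proposition 9 gives $\delta(\operatorname{div}f)=0^*v-\infty^*v=0$. $\square$

## 11. Torsion sections on connected SNC schemes

**Proposition 11.** Let $X$ be SNC, geometrically connected over a finite extension $k'/k$, $x_0\in(X-\partial X)(k')$, and $u\in\mathcal F(X)$ with $nu=0$. Then $u=\mathrm{pr}^*x_0^*u$, where $\mathrm{pr}:X\to\operatorname{Spec}k'$.

*Proof.* Put $\delta=u-\mathrm{pr}^*x_0^*u$, so $n\delta=0$ and $x_0^*\delta=0$. Let $U\subset X-\partial X$ be an affine open neighbourhood of $x_0$. As $X$ is smooth and geometrically connected over $k'$, it is geometrically irreducible, so $U$ is dense in $X$, smooth and geometrically irreducible over $k'$. By Lemma 8 it suffices to show $\delta|_{U_0}=0$ for some dense open $U_0\subset U$. If $\dim U=0$ then $U=X=\operatorname{Spec}k'$ and $\delta=\mathrm{pr}^*x_0^*\delta=0$.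

Let $\dim U>0$ and $L=\overline{k(U)}$. The geometric generic point $\bar\eta:\operatorname{Spec}L\to U$ makes $U$ a model of $L$. We use models over $U$; these are $k'$-schemes. Let $\delta|_{\bar\eta}\in\mathcal F_L(L)=\operatorname{colim}_S\mathcal F(S)$ be the class of $\delta|_U$.

**Step 1: $\delta|_{\bar\eta}=0$.** This step joins the generic point to $x_0$ by a curve. The irreducible affine variety $U_L=U\times_{k'}L$ has two $L$-points, given by $\bar\eta$ and by $x_0$. They are distinct because one lies over the generic point of $U$ and the other over a closed point. They lie on an irreducible closed curve $C\subset U_L$ (Mumford, *Abelian Varieties*, §6, Lemma). Let $Y\to C$ be the normalization, a smooth connected affine curve over $L$, and let $y_1,y_0\in Y(L)$ lie over the points given by $\bar\eta$ and $x_0$. The map $Y\to U_L$ spreads out over a model $S\to U$ to $Y_S\to U\times_{k'}S$, which gives $Y_S\to U$. Let $\delta_Y\in\mathcal F_L(Y)$ be the pullback of $\delta$.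

After refining $S$ so that $y_0,y_1$ extend to sections, $y_{1,S}:S\to Y_S$ followed by $Y_S\to U$ restricts to $\bar\eta$ on $\operatorname{Spec}L$. So it is a morphism of models, and $y_1^*\delta_Y=\delta|_{\bar\eta}$. The composite $S\xrightarrow{y_{0,S}}Y_S\to U$ agrees with $S\to\operatorname{Spec}k'\xrightarrow{x_0}U$ on $\operatorname{Spec}L$, hence everywhere ($S$ is integral, $U$ is separated). So $y_0^*\delta_Y$ is the image of $x_0^*\delta=0$. Proposition 10 gives $\delta|_{\bar\eta}=0$.

**Step 2: descent to an open of $U$.** This step removes the finite extension hidden in "zero in the colimit". By Step 1, $\delta|_S=0$ for some morphism of models $S\to U$. Since $L/k(U)$ is algebraic, $k(S)/k(U)$ is finite. Let $E$ be the separable closure of $k(U)$ in $k(S)$. For a sufficiently small dense affine open $U_0\subset U$, the scheme $S_0=S\times_UU_0$ is finite and surjective over $U_0$, and the normalization $X_1$ of $U_0$ in $E$ is finite étale over $U_0$. As $S_0$ is normal, $\mathcal O(S_0)$ contains the integral closure of $\mathcal O(U_0)$ in $E$. So $S_0\to U_0$ factors through a finite surjective map $\pi:S_0\to X_1$ of smooth integral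 schemes, of degree $[k(S):E]=p^e$ for some $e\ge0$. By Lemma 5(b), $\pi\circ\pi^t=p^e\,\mathrm{id}_{X_1}$, so
$$p^e\,\delta|_{X_1}=(\pi^t)^*\pi^*(\delta|_{X_1})=(\pi^t)^*(\delta|_{S_0})=0.$$
Since also $n\delta=0$ and $(n,p)=1$, we get $\delta|_{X_1}=0$. As $X_1\to U_0$ is an étale cover, $\delta|_{U_0}=0$. $\square$

## 12. The comparison map $\eta_\sharp G\to\mathcal F'$ (proof of Theorem 1)

Let $G=\mathcal F'|_{\operatorname{Spec}(k)_{\acute et}}$. Pulling back sections along $X\to\operatorname{Spec}A$ and sheafifying gives the canonical map $\theta:\eta_\sharp G\to\mathcal F'$.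

**Step 1: $\theta$ is surjective.** This step reads Proposition 11 on a good cover. Let $u\in\mathcal F'(X)$. Passing to a cover, $nu=0$ for some $n$ prime to $p$. Passing to a cover as in Lemma 4, choose $x_0\in(X_a-\partial X_a)(k_a)$. Proposition 11 gives $u|_{X_a}=\mathrm{pr}^*g$ with $g=x_0^*u$. This $g$ is killed by $n$, so $g\in\mathcal F'(\operatorname{Spec}k_a)=G(k_a)$, and $u|_{X_a}$ is in the image of $\theta$.

**Step 2: $\theta$ is injective.** This step evaluates at a rational point. Let $s\in\eta_\sharp G(X)$ with $\theta(s)=0$. Locally, on connected objects, $s$ is the pullback of some $g\in G(k_1)$ along $X\to\operatorname{Spec}k_1$ with $k_1/k$ finite. Refine by a cover as in Lemma 4. By the Remark in Section 5, $k_a$ is algebraically closed in $k(X_a)$, so the image of $k_1$ in $\mathcal O(X_a)$ lies in $k_a$. Hence $X_a\to\operatorname{Spec}k_1$ factors through $\operatorname{Spec}k_a$, and $s|_{X_a}=\mathrm{pr}^*(g|_{k_a})$. As $\theta(s)|_{X_a}=0$, applying $x_0^*$ for a point $x_0\in(X_a-\partial X_a)(k_a)$ gives $g|_{k_a}=0$ in $\mathcal F'(\operatorname{Spec}k_a)=G(k_a)$. So $s|_{X_a}=0$.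

Hence $\theta$ is an isomorphism. If $\mathcal F$ is torsion prime to $p$, then $\mathcal F=\mathcal F'\cong\eta_\sharp G$. As strict $\overline\square$-invariance implies (H0) and (H1), the conjecture follows. $\blacksquare$

## 13. Cohomology of $\eta_\sharp G$ and the classification (proof of Theorem 2)

An étale sheaf $G$ on $\operatorname{Spec}k$ is represented by an étale $k$-scheme $\tilde G$, a disjoint union of spectra of finite extensions of $k$ (the Galois orbits), and $\tilde G$ also represents its pullback to $(Sm/k)_{\acute et}$. Write $H^i_{\acute et}(U,G)$ for the cohomology of this pullback, so $H^0_{\acute et}(U,G)=\mathrm{Mor}_k(U,\tilde G)$.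

**Step 1: a resolution on $lSm/k$.** This step reduces the cohomology formula to a local computation. By Lemma 3, the functor $\omega:lSm/k\to Sm/k$, $X\mapsto X-\partial X$, sends log étale covers to étale covers and satisfies $\omega(X_a\times_XX_b)=\omega(X_a)\times_{\omega(X)}\omega(X_b)$ for them. Let $G\to I^\bullet$ be an injective resolution on $(Sm/k)_{\acute et}$ and put $(\omega^*I^q)(X)=I^q(X-\partial X)$. The Čech complex of $\omega^*I^q$ for a log étale cover $\{X_a\to X\}$ is the Čech complex of $I^q$ for the étale cover $\{\omega(X_a)\to\omega(X)\}$. So $\omega^*I^q$ is a log étale sheaf whose higher Čech cohomology vanishes for every cover. By Cartan's criterion it is acyclic on every object. Let $\mathcal H^i$ be the $i$-th cohomology sheaf of $\omega^*I^\bullet$, that is, the log étale sheaf associated to $X\mapsto H^i_{\acute et}(X-\partial X,G)$. If $\mathcal H^0=\eta_\sharp G$ and $\mathcal H^i=0$ for $i>0$, then $\eta_\sharp G\to\omega^*I^\bullet$ is an acyclic resolution, and naturally in $X$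
$$H^i_{l\acute et}(X,\eta_\sharp G)=H^i\bigl(I^\bullet(X-\partial X)\bigr)=H^i_{\acute et}(X-\partial X,G).\tag{4}$$

**Step 2: $\mathcal H^0=\eta_\sharp G$.** This step identifies sections. We have $\mathcal H^0(X)=\mathrm{Mor}_k(X-\partial X,\tilde G)$. Let $X_a$ be as in Lemma 4, with interior $U_a$. A morphism from the connected scheme $U_a$ to $\tilde G$ lands in some $\operatorname{Spec}k_2$. It factors through $U_a\to\operatorname{Spec}k_a$, because $k_a$ is algebraically closed in $k(U_a)$. Since $U_a$ has a $k_a$-point, $\mathcal H^0(X_a)=G(k_a)$. So $\eta_\sharp G\to\mathcal H^0$ is surjective. It is injective as in Section 12: if $s\in\eta_\sharp G(X)$ maps to $0$, then on a good cover $s|_{X_a}=\mathrm{pr}^*g$ with $g\in G(k_a)$, and restricting to a $k_a$-point of $U_a$ gives $g=0$. Thus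
$$(\eta_\sharp G)(X)=\mathrm{Mor}_k(X-\partial X,\tilde G).\tag{5}$$

**Step 3: reduction of $\mathcal H^i=0$ to $G=\mathbb Z/m$.** This step simplifies coefficients. Let $i>0$ and $\alpha\in H^i_{\acute et}(U,G)$, $U=X-\partial X$. We must kill $\alpha$ on a log étale cover of $X$. By Lemma 4 we may assume $X$ SNC. $G$ is the filtered union of its finite subsheaves, since a finite Galois orbit of torsion elements generates a finite group. Étale cohomology of $U$ commutes with filtered colimits, so $\alpha$ comes from a finite subsheaf, of order prime to $p$. After a finite extension of $k$, which is a strict étale cover of $X$, this subsheaf is constant. Decomposing it into cyclic summands, we may assume $G=\mathbb Z/m$ with $p\nmid m$, and, after a further extension, $\mu_m\subset k$.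

**Step 4: classes near a boundary point.** This step shows that locally only products of Kummer classes survive. Let $x$ be a geometric point of $X$, let $D_1,\dots,D_r$ be the components of $\partial X$ through $x$ with local equations $x_1,\dots,x_r$, and let $\partial(x_l)\in H^1(-,\mu_m)$ be the Kummer classes. Identify $\mu_m\cong\mathbb Z/m$. *Claim: for every $i\ge0$, on a small enough étale neighbourhood of $x$ a class in $H^i(U)$ is a combination of $i$-fold products of the $\partial(x_l)$ (for $i=0$: a multiple of $1$).*

We use induction on $r$, taking colimits over étale neighbourhoods of $x$. For $r=0$ the colimit of $H^i$ is the cohomology of a strictly henselian local scheme, namely $\mathbb Z/m$ for $i=0$ and $0$ for $i>0$. For $r>0$ put $U'=X-(D_2\cup\dots\cup D_r)$. Purity for the smooth pair $(U',D_1\cap U')$ (SGA 4 XVI, §3) gives an exact sequence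
$$H^i(U')\to H^i(U)\xrightarrow{\mathrm{res}}H^{i-1}(D_1\cap U')(-1).$$
Since the strict henselization of $D_1$ at $x$ is that of $X$ modulo $x_1$, the colimit of the last group may be computed over étale neighbourhoods of $x$ in $D_1$. So by induction, locally the first and last groups are spanned by products of the Kummer classes of $x_2,\dots,x_r$, respectively of their restrictions to $D_1$. Recall two standard facts about $\mathrm{res}$: up to sign it is linear over $H^*(U')$, and $\mathrm{res}\,\partial(x_1)=\pm1$, because the fundamental class of a divisor is up to sign the boundary of the Kummer class of a local equation. Hence $\mathrm{res}(\partial(x_1)\cup\beta)=\pm\beta|_{D_1}$ for a product $\beta$ on $U'$. Given a class in $H^i(U)$, subtract a combination of such $\partial(x_1)\cup\beta$ so that its residue becomes $0$ near $x$. What remains comes from $H^i(U')$, where induction applies.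

**Step 5: a Kummer cover kills the products.** This step concludes $\mathcal H^i=0$ for $i>0$. Shrinking around $x$, the map $(x_1,\dots,x_r):X\to\mathbb A^r$ is smooth and $\partial X=\{x_1\cdots x_r=0\}$. Let $\tilde X$ be its base change along $\mathbb A^r\to\mathbb A^r$ with $x_l=y_l^m$, with log structure given by $y_1\cdots y_r=0$. Then $\tilde X\to X$ is a Kummer étale cover as $p\nmid m$. On the interior of $\tilde X$ we have $\partial(x_l)=m\,\partial(y_l)=0$. As $i>0$, every $i$-fold product dies there, so $\alpha$ dies there. Letting $x$ vary, $\alpha$ dies on a log étale cover. So $\mathcal H^i=0$, and (4) holds.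

**Step 6: strict $\overline\square$-invariance.** This step applies (4). The interior of $X\times\overline\square$ is $(X-\partial X)\times\mathbb A^1$, and $H^*_{\acute et}(U,G)=H^*_{\acute et}(U\times\mathbb A^1,G)$ for $G$ torsion prime to $p$ (SGA 4 XV, Cor. 2.2). So $\eta_\sharp G$ is strictly $\overline\square$-invariant. The interiors of $X-\partial X$ and $X\times\mathbb A^1$ are $X-\partial X$ and $(X-\partial X)\times\mathbb A^1$. So (4) also gives $H^i(X,\mathcal F)=H^i(X-\partial X,\mathcal F)=H^i(X\times\mathbb A^1,\mathcal F)$ for $\mathcal F=\eta_\sharp G$.

**Step 7: the equivalence, up to transfers.** This step collects the categorical statements. The sheaf $\eta_\sharp G$ is torsion prime to $p$: by (5) a section on $X$ sends each of the finitely many components of $X-\partial X$ to one Galois orbit of elements of $G(\bar k)$, and each orbit is killed by an integer prime to $p$. The sheaf $\eta_\sharp G$ carries log transfers, uniquely (recalled in Section 3). So the functor has values in the stated category once morphisms are seen to respect transfers. It is essentially surjective by Theorem 1: an isomorphism of sheaves $\mathcal F\cong\eta_\sharp G$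 carries the transfers of $\mathcal F$ to the unique ones of $\eta_\sharp G$, and $G\cong\mathcal F|_{\operatorname{Spec}(k)_{\acute et}}$ is torsion prime to $p$. By adjunction and (5), a morphism of sheaves $\eta_\sharp G\to\eta_\sharp G'$ is the same as a morphism $G\to(\eta_\sharp G')|_{\operatorname{Spec}(k)_{\acute et}}=G'$. It remains to see that every sheaf morphism $\phi:\eta_\sharp G\to\eta_\sharp G'$ commutes with transfers.

**Step 8: sheaf morphisms commute with transfers.** This step splits a correspondence into graphs after a generically finite base change. Let $V$ be an elementary correspondence from $X$ to $Y$. We may assume $X$ connected. It is normal by the Remark in Section 5, hence irreducible, and $X-\partial X$ is nonempty and integral. Let $K$ be a normal closure of $k(V)/k(X)$, let $X_1$ be a nonempty smooth open of the normalization of $X-\partial X$ in $K$, and let $f:X_1\to X$ be the natural map. Consider a component of $(V\times_{X-\partial X}X_1)_{red}$ that dominates $X_1$. Its function field is a compositum of $K$ with an embedding of $k(V)$ over $k(X)$, and equals $K$ because $K/k(X)$ is normal. So the component is finite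 and birational over the normal scheme $X_1$, hence is the graph of a morphism $g_i:X_1\to Y-\partial Y$. The cycle $V\circ\Gamma_f$ is supported on these components, so $V\circ\Gamma_f=\sum m_i\Gamma_{g_i}$ and $f^*V^*=\sum m_ig_i^*$, for both sheaves. Therefore
$$f^*\phi V^*=\phi f^*V^*=\sum m_i\,\phi g_i^*=\sum m_i\,g_i^*\phi=f^*V^*\phi .$$
Finally, $f^*:\eta_\sharp G'(X)\to\eta_\sharp G'(X_1)$ is injective. By (5), two sections over $X$ are morphisms $X-\partial X\to\tilde G'$, whose equalizer is open and closed since $\tilde G'$ is étale and separated over $k$. If they agree after pullback to $X_1\ne\emptyset$, the equalizer is nonempty, hence all of the connected scheme $X-\partial X$. So $\phi V^*=V^*\phi$. $\blacksquare$
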